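# Random edge perturbations and dual-failure preservers: why $n^{5/3}$ fails

## The guess: perturbed shortest paths overlay to $O(n^{5/3}|S|^{1/3})$ edges

Take a graph in which up to two edges may fail. For each source $s$ in a set $S$, each vertex $v$, and each possible set of failed edges, choose one shortest path from $s$ to $v$ avoiding the failed edges, and keep all chosen paths. How many edges are kept depends on how ties among shortest paths are broken. The simplest way is to perturb the edge weights by tiny random amounts and take the cheapest path. A carefully designed tiebreaking rule is known to give an optimal edge count. The natural guess is that the random rule, which has no structure that a graph could seem to exploit, does equally well. We make this precise, test it on small cases, and then see it fail.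

All graphs are simple, undirected and unweighted, and $G=(V,E)$ has $n$ vertices.

**Definition (replacement paths, RPTS).** For $s,t\in V$ and $F\subseteq E$, a *replacement path* is a shortest path from $s$ to $t$ in $G\setminus F$. A *replacement path tiebreaking scheme* (RPTS) $\pi$ selects one such path $\pi(s,t\mid F)$ for every triple $(s,t,F)$ such that $t$ is reachable from $s$ in $G\setminus F$.

**Definition (preserver, overlay).** For $S\subseteq V$ and $f\ge 0$, an *$f$-FT $S\times V$ preserver* is a subgraph $H\subseteq G$ with $\mathrm{dist}_{H\setminus F}(s,v)=\mathrm{dist}_{G\setminus F}(s,v)$ for all $s\in S$, $v\in V$ and $F\subseteq E$ with $|F|\le f$. The *overlay* $H^f_\pi$ is the union of all paths $\pi(s,v\mid F)$ with $s\in S$, $v\in V$, $|F|\le f$.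

The overlay is always a preserver: it contains a shortest path of $G\setminus F$ for every relevant triple.

**Example.** Let $G$ be the 4-cycle $s,a,t,b$ and $S=\{s\}$. With $F=\emptyset$ the paths $s\,a\,t$ and $s\,b\,t$ tie, so $H^0_\pi$ consists of $sa$, $sb$ and one of $at$, $bt$. With $f=1$ there is no choice left: $\pi(s,t\mid\{sa\})=s\,b\,t$ and $\pi(s,t\mid\{sb\})=s\,a\,t$, so $H^1_\pi=G$.

**Definition (random perturbation scheme).** Orient each edge arbitrarily as $(u,v)$. Draw $r_{uv}$ uniformly from $[-1/n^2,1/n^2]$, independently over the edges, and put $r_{vu}=-r_{uv}$. Going from $u$ to $v$ costs $1+r_{uv}$ and going from $v$ to $u$ costs $1+r_{vu}$. Let $\pi(s,t\mid F)$ be the minimum-cost $s\to t$ path in $G\setminus F$.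

This is almost surely an RPTS. A simple path has at most $n-1$ edges, so its total perturbation is less than $1/n$ in absolute value. For $n\ge2$, a path with at least one more edge than another therefore costs more by more than $1-2/n\ge 0$, and a minimum-cost path is a shortest path. As for uniqueness, two different simple $s\to t$ paths use different sets of directed edges. Hence the difference of their perturbations is a linear form in the independent variables $r_e$ with some nonzero coefficient, and it vanishes with probability $0$. There are finitely many pairs of paths, so almost surely all minima are unique.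

Here is the background, quoted from the problem's source; no proof below uses it.

* (i) For $f=1$ there are $1$-FT $S\times V$ preservers with $O(n^{3/2}|S|^{1/2})$ edges, and this is existentially tight.
* (ii) For $f=2$ there are always $2$-FT $S\times V$ preservers with $O(n^{5/3}|S|^{1/3})$ edges, and this is existentially tight. The upper bound overlays the paths of a special, involved scheme ("preferred paths").
* (iii) For fixed $f$ there are graphs on which every $f$-FT $S\times V$ preserver has $\Omega(n^{2-\frac1{f+1}}|S|^{\frac1{f+1}})$ edges. Whether this is tight for any $f\ge3$ is open. The best general upper bound is $O(n^{2-1/2^f}|S|^{1/2^f})$, and some tiebreaking schemes produce overlays of this size. That lower-bound construction breaks, however, when ties are broken by small perturbations of the edge weights.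

The last sentence of (iii) encourages the guess. Bodwin and Parter, "Restorable Shortest Path Tiebreaking for Edge-Faulty Graphs", arXiv:2102.10174 (2021), ask whether random edge perturbations give $f$-FT $S\times V$ preservers with optimal edge bounds, and propose $f=2$ as a starting point. In precise form: is there an absolute constant $C$ such that for every $n$, every $n$-vertex $G$ and every nonempty $S\subseteq V$,
$$\mathbb E\big[|E(H_\pi^2)|\big]\le C\,n^{5/3}|S|^{1/3}\,? \tag{1}$$

## No fault and one fault from a single source

We test the guess for $S=\{s\}$, with $\pi$ the random scheme and all minima unique. One standard fact is needed: edge costs are positive for $n\ge2$, so every subpath of a minimum-cost path in $G\setminus F$ is the minimum-cost path in $G\setminus F$ between its ends. In particular a prefix of $\pi(s,v\mid F)$ ending at $w$ equals $\pi(s,w\mid F)$. Hence every edge of an overlay is the *last* edge of some chosen path, and it suffices to count last edges at each $v\neq s$.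

**No fault.** Each $v$ receives at most one last edge, so $|E(H^0_\pi)|\le n-1$.

**One fault.** We check that $|E(H^1_\pi)|=O(n^{3/2})$, which is the bound of (i). Fix $v\ne s$ reachable from $s$, let $P=\pi(s,v\mid\emptyset)$, and number its edges $e_1,e_2,\dots$ starting from $v$. If the fault is not on $P$, the chosen path is still $P$. Suppose the faults on $P$ produce $k$ distinct last edges $g$ different from $e_1$. For each such $g$ pick an index $i(g)$ so that $Q_g=\pi(s,v\mid\{e_{i(g)}\})$ ends in $g$; distinct $g$ have distinct indices. Let $b\neq v$ be the last vertex of $Q_g$ before $v$ that lies on $P$, and let $D_g$ be the part of $Q_g$ from $b$ to $v$.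

* *The vertex $b$ lies on the $s$-side of $e_{i(g)}$.* Otherwise the part of $P$ from $b$ to $v$ avoids the fault. It is the unique cheapest $b\to v$ path in $G$, hence also in $G\setminus\{e_{i(g)}\}$, so $D_g$ equals it and $g=e_1$, a contradiction.
* *Length.* Hence $|D_g|\ge\mathrm{dist}_G(b,v)\ge i(g)$, and $D_g$ has at least $i(g)-1$ internal vertices, all off $P$.
* *Disjointness.* Suppose $D_g$ and $D_{g'}$ share an internal vertex $w$. The two parts from $w$ to $v$ have all their edges off $P$, so both survive both faults. Each is the cheapest $w\to v$ path under its own fault, so they have equal cost. By uniqueness they coincide, and $g=g'$.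

The internal vertex sets are therefore disjoint, so $\frac{k(k-1)}2\le\sum_g(i(g)-1)\le n$ and $k\le1+\sqrt{2n}$. Summing over $v$ gives at most $n(2+\sqrt{2n})$ edges.

So for zero or one fault and one source the random scheme does as well as the guess predicts. We turn to two faults.

## Cores, hub vertices, and chains

Lower-bound graphs here have a common shape, which we set up once.

**Definition (core).** A *core* is a connected graph $K$ with a distinguished *root* and a set of distinguished vertices called *leaves*. The *depth* of a leaf is its distance from the root in $K$. The core has *width* $\kappa$ if all leaf depths lie in an interval of $\kappa$ consecutive integers.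

**Definition (hub graph).** Given a core $K$, an integer $\sigma\ge1$ and a set $W$ of further vertices, the *hub graph* consists of $\sigma$ disjoint copies of $K$ and the set $W$, with every leaf of every copy joined to every vertex of $W$. There are no other edges. The sources are the $\sigma$ roots.

For instance, if $K$ is a path of length $2$ whose root is one end and whose only leaf is the other, the depth is $2$, the width is $1$, and with $\sigma=1$ every $v\in W$ is at distance $3$ from the source.

A hub graph turns leaves into edges: if we can arrange, for each leaf $z$ and each $v\in W$, a fault set for which the chosen path to $v$ goes through $z$, then all edges $zv$ are in the overlay. The first lemma reduces this to a question inside the core.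

**Lemma 1 (hubs).** Let $s$ be the root of a copy $K$ in a hub graph $G$, let $v\in W$, and let $F\subseteq E(K)$ be such that some leaf of $K$ is reachable from $s$ in $K\setminus F$. The shortest $s\to v$ paths in $G\setminus F$ are exactly the shortest $s\to z'$ paths in $K\setminus F$ followed by the edge $z'v$, where $z'$ ranges over the leaves of $K$ minimizing $\mathrm{dist}_{K\setminus F}(s,z')$.

*Proof.* Let $\rho$ be the minimum of $\mathrm{dist}_{K\setminus F}(s,z')$ over the leaves $z'$ of $K$. The edges at $v$ are not faulty, so each path described exists, has length $\rho+1$, and shows $\mathrm{dist}_{G\setminus F}(s,v)\le\rho+1$. Now take any shortest $s\to v$ path. Let $w$ be its first vertex in $W$ and $z'$ the vertex just before $w$. Only leaves of $K$ have neighbors outside $K$, and those neighbors lie in $W$. So the part up to $z'$ lies in $K\setminus F$, and $z'$ is a leaf of $K$. The part up to $w$ has length at least $\mathrm{dist}_{K\setminus F}(s,z')+1\ge\rho+1$. If $w\ne v$, the whole path has length at least $\rho+2$, a contradiction. So $w=v$, the path ends there, and since its length is at most $\rho+1$, its part up to $z'$ is a shortest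 path in $K\setminus F$ of length $\rho$. $\blacksquare$

The next construction spends one extra fault to multiply the number of leaves by $d$.

**Definition (chain).** Let $K$ be a core of width $\kappa\ge1$ and $d\ge1$. The *$d$-chain* of $K$ consists of a path $x_1,\dots,x_d$ and disjoint copies $K^{(1)},\dots,K^{(d)}$ of $K$, with $x_i$ joined to the root of $K^{(i)}$ by a path of length
$$\ell_i=1+(d-i)(\kappa+1).$$
Its root is $x_1$ and its leaves are all leaves of all copies.

**Lemma 2 (chains).** For the $d$-chain of a core $K$ of width $\kappa$:

(a) A leaf of $K^{(i)}$ of depth $\delta$ in $K$ has depth $d+(d-i)\kappa+\delta$ in the chain. So the chain has width $d\kappa$, and every leaf of $K^{(i)}$ is strictly closer to $x_1$ than every leaf of $K^{(i')}$ with $i'<i$.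

(b) The chain has at most $\kappa d^2+d\,|V(K)|$ vertices.

(c) Let $F$ be a set of bridges of $K^{(i)}$ such that some leaf of $K^{(i)}$ is reachable from its root in $K^{(i)}\setminus F$, and let $F^+$ be $F$ together with $x_ix_{i+1}$ (if $i<d$). All edges of $F^+$ are bridges of the chain. The reachable leaves at minimum distance from $x_1$ in the chain minus $F^+$ are exactly the reachable leaves of $K^{(i)}\setminus F$ at minimum distance from the root of $K^{(i)}$. Every shortest path to one of them is one fixed path from $x_1$ to the root of $K^{(i)}$ followed by a shortest path inside $K^{(i)}\setminus F$.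

*Proof.* (a) Each copy is attached to the rest at its root only, and without the copies the chain is a tree. So the depth is $(i-1)+\ell_i+\delta=i+(d-i)(\kappa+1)+\delta=d+(d-i)\kappa+\delta$. If $\delta$ ranges in $[h,h+\kappa-1]$, then copy $i$ has its leaf depths in an interval of $\kappa$ integers beginning at $d+(d-i)\kappa+h$. For $i=d,d-1,\dots,1$ these intervals are consecutive and disjoint, $d\kappa$ integers in total.

(b) The path has $d$ vertices and the $i$-th connection has $\ell_i-1$ internal vertices. Since $\kappa+1\le2\kappa$,
$$d+\sum_{i=1}^d(d-i)(\kappa+1)=d+\tfrac{d(d-1)}2(\kappa+1)\le d\kappa+d(d-1)\kappa=\kappa d^2 .$$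

(c) No cycle passes through $x_ix_{i+1}$, and a cycle through an edge of $K^{(i)}$ stays inside $K^{(i)}$ because $K^{(i)}$ is attached at one vertex. So all edges of $F^+$ are bridges. If a bridge lies on one simple path from the root to a vertex $u$, deleting it separates $u$ from the root. Hence, after deleting $F^+$, every vertex still reachable has all its simple paths from the root intact, and its distance is unchanged. Copies $i'>i$ are unreachable; copies $i'<i$ are intact but by (a) farther than all leaves of $K^{(i)}$; the leaves of $K^{(i)}$ that remain reachable are those reachable from the root of $K^{(i)}$ in $K^{(i)}\setminus F$. The path from $x_1$ to the root of $K^{(i)}$ is unique and contains no edge of $F^+$. $\blacksquare$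

## Forced leaves: combs, and what width costs

With these tools we produce a graph with two faults in which the choice is *forced* by distances, so that no tiebreaking matters.

Take a *comb*: a path $p_1,\dots,p_\kappa$ with root $p_1$, and for each $j$ a path of length $1+2(\kappa-j)$ from $p_j$ to a leaf $z_j$. The depth of $z_j$ is $(j-1)+1+2(\kappa-j)=2\kappa-j$, so the depths are distinct and later leaves are closer. The width is $\kappa$, and the number of vertices is $\kappa+\sum_j(1+2(\kappa-j))=\kappa^2+\kappa$. If $p_jp_{j+1}$ fails, the reachable leaves are $z_1,\dots,z_j$, and $z_j$ is the unique closest one.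

Now take the $d$-chain of this comb with $d=\kappa$. By Lemma 2 it has at most $\kappa^3+\kappa(\kappa^2+\kappa)\le3\kappa^3$ vertices and $\kappa^2$ leaves, and each leaf is the unique closest reachable leaf under some fault set of at most two edges. For $n\ge6$ let $\kappa=\lfloor(n/6)^{1/3}\rfloor$, $\sigma=1$, and let $W$ be the remaining vertices, at least $n/2$ of them. By Lemma 1 all edges between leaves and $W$ lie in *every* $2$-FT $\{s\}\times V$ preserver, and there are at least $\kappa^2n/2=\Omega(n^{5/3})$ of them. So the guess is consistent with the forced lower bound.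

It pays to see where the vertices went. A core with $N$ vertices, $L$ leaves and width $\kappa$ yields a chain with $dL$ leaves and at most $\kappa d^2+dN$ vertices. At the balance point $d\approx N/\kappa$ this is
$$\text{leaves}\approx NL/\kappa,\qquad\text{vertices}\approx 2N^2/\kappa. \tag{2}$$
For a comb $N\approx\kappa^2$ and $L=\kappa$, which gives $\kappa^2$ leaves on $O(\kappa^3)$ vertices. In a comb the width equals the number of leaves, because each leaf needs its own distance. *If several leaves could share a depth, the width would drop, and the chain would become cheaper.* But then distances no longer decide which leaf is used; the random perturbations do.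

## Tied leaves: fair ties lose, diamonds load the dice

**Fair ties.** Let us try to make all leaves tie. Take a path $p_1,\dots,p_R$ and attach at $p_j$ a plain path of length $L+R-j$ ending in $z_j$. All depths equal $L+R-1$, so the width is $1$. If $p_jp_{j+1}$ fails (for $j=R$, no fault), the leaves $z_1,\dots,z_j$ are reachable and tie. Then $z_jv$ is used for $v\in W$ exactly if the path through $z_j$ has smaller total perturbation $Y_j$ than each of the $j-1$ others. Fix $R$ and let $L\to\infty$. After scaling the perturbations to be uniform on $[-1,1]$, $Y_j$ is a contribution of the main path, at most $R$ in absolute value, plus a sum of $L+R-j+1$ uniform variables, and these sums are independent for different $j$. By the central limit theorem, $(Y_1,\dots,Y_R)$ divided by $\sqrt{L/3}$ converges to independent standard Gaussians, so the probability that $Y_j$ is the smallest among $Y_1,\dots,Y_j$ tends to $1/j$. For each $v$, the expected number of leaves used under these $R$ fault sets tends to $1+\frac12+\dots+\frac1R\le1+\ln R$. This is where the attempt stops: we built $R$ leaves and harvest about $\ln R$ of them, because the newest leaf must beat $j-1$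 equally strong competitors.

**Loaded ties.** The perturbations are random, but the *graph* is ours. Replace a plain path of length $2$ by a *diamond* from $u$ to $w$: two parallel paths $u-x-w$ and $u-x'-w$ with new vertices $x,x'$. The distance is the same, but the scheme takes the cheaper side. For one diamond against one plain path of length $2$, three i.i.d. continuous quantities compete and the diamond owns two of them, so it wins with probability $2/3$. In a long chain of diamonds the advantage adds up: $t$ diamonds have mean perturbation $-\mu t$ for a constant $\mu>0$, while the fluctuation is only of order $\sqrt t$.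

On branches of length of order $R$ we can thus realize any bias from $0$ to order $R$ against fluctuations of order $\sqrt R$. So about $\sqrt R$ branches of equal length can be given an order of strength, with gaps beating the noise, and we make later leaves stronger. With $q=\sqrt R$, this gives groups of $q$ tied leaves that we can control.

One such group alone is not enough. With $q$ tied leaves on branches with order $q^2$ vertices each, we have width $1$ and $N$ of order $q^3$. The $d$-chain has $dq$ leaves and at least a constant times $d^2+dq^3$ vertices, and
$$\frac{(dq)^3}{(d^2+dq^3)^2}=\frac{dq^3}{(d+q^3)^2}\le\frac14 ,$$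
so the number of leaves is at most of the order of the number of vertices to the power $2/3$, for every $d$: no gain over combs. But with branches of length of order $q^2$ the core has room for $q$ groups at $q$ different depths. Then $L=q^2$, $N\approx q^4$ and $\kappa=q$. On its own this core is no better than a comb ($L\approx\sqrt N$, in agreement with the one-fault bound checked above), but its width is $\sqrt L$ instead of $L$. By (2), $d\approx q^3$ gives $q^5$ leaves on $O(q^7)$ vertices, and $5/7>2/3$.

## The bounds $n^{12/7}\sigma^{2/7}$ and $n^{2-2/(3f+1)}\sigma^{2/(3f+1)}$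

The answer to (1) is therefore no. Here is exactly what we prove.

**Theorem 1 ($f=2$).** There are absolute constants $c,n_0>0$ such that for all $n\ge n_0$ and all $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and a set $S$ with $|S|=\sigma$ such that
$$\mathbb E\big[|E(H^2_\pi)|\big]\ \ge\ c\,n^{12/7}\sigma^{2/7}=c\,n^{5/3}\sigma^{1/3}\,(n/\sigma)^{1/21}.$$
So no absolute constant $C$ as in (1) exists. The bound $O(n^{5/3}|S|^{1/3})$ fails by a polynomial factor already for $|S|=1$, and it fails for every growth rate $|S|=o(n)$.

**Theorem 2 (all $f\ge2$, high probability).** For each fixed $f\ge2$ there are $c_f,n_f>0$ such that for all $n\ge n_f$ and $1\le\sigma\le n$ there are $G$, $S$ with $|S|=\sigma$ and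
$$\mathbb E\big[|E(H^f_\pi)|\big]\ge c_f\,n^{2-\frac{2}{3f+1}}\sigma^{\frac{2}{3f+1}} .$$
If moreover $\sigma\le c_fn$, then $|E(H_\pi^f)|\ge c_f n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}$ holds with probability at least $1-\exp(-\sigma d^{f-1}/8)$, where $d=\Theta_f\big((n/\sigma)^{3/(3f+1)}\big)$.

Since $\frac2{3f+1}<\frac1{f+1}$ is equivalent to $2f+2<3f+1$, that is, to $f>1$, random perturbations miss the conjectural bound $n^{2-1/(f+1)}|S|^{1/(f+1)}$ polynomially for every $f\ge2$. The exact exponent of the random scheme is not determined here. For $f=2$, $|S|=1$ the lower bound is $n^{12/7}$, and the general upper bound in (iii) is $n^{7/4}$.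

**Convention.** Put $U_e:=n^2\cdot(\text{perturbation of }e)$, taken in the direction in which $e$ is traversed. In all graphs below, the paths that we compare run from a root through its core, away from the root, and then from a leaf to $W$. So each edge is traversed in one fixed direction. Since $r$ and $-r$ are both uniform, the $U_e$ are i.i.d. uniform on $[-1,1]$, with mean $0$ and variance $\frac13$. Fix the constant $A:=120$.

## The gadget $B_q$: $q$ levels of $q$ tied leaves

**Step 1: the construction.** We build a core with $q^2$ leaves in $q$ levels of equal depth, where within a level later leaves have more diamonds. Let $q\ge1$ and $R=q^2$, and write $j\in\{1,\dots,R\}$ uniquely as $j=(a-1)q+b$ with $a,b\in\{1,\dots,q\}$. Call $a$ the *level* of $j$. Take a main path $p_1,\dots,p_R$ with root $p_1$. At each $p_j$ attach a branch consisting of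
$$t_b:=Aqb$$
consecutive diamonds, followed by a plain path of length
$$m_j:=2Aq(q-b)+(R-j)+(q-a)+1\ \ge1$$
ending in the leaf $z_j$. In $m_j$, the first term compensates the length of the diamonds, the second the position on the main path, and the third puts higher levels closer.

**Step 2: depths.** We check that levels are tied and ordered. The depth of $z_j$ is
$$(j-1)+2Aqb+m_j=(2A+1)R+(q-a).$$
So all leaves of a level have equal depth, higher levels are strictly closer, and with $h=(2A+1)R$ all depths lie in $[h,h+q-1]$. The width is $q$.

**Step 3: size.** Each diamond adds three new vertices, so the branch at $p_j$ together with $p_j$ has $1+3Aqb+m_j$ vertices. Now $3Aqb+2Aq(q-b)=2AR+Aqb\le3AR$ and $(R-j)+(q-a)+2\le R+q\le2R$, so this is at most $(3A+2)R$. Hence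
$$|V(B_q)|\le(3A+2)R^2=362\,q^4 .$$

**Step 4: faults.** We identify who competes under which fault. Let $F_j=\{p_jp_{j+1}\}$ for $j<R$ and $F_R=\emptyset$. The edge $p_jp_{j+1}$ is a bridge, and in $B_q\setminus F_j$ exactly $z_1,\dots,z_j$ are reachable, at unchanged distances. The highest level among the indices $1,\dots,j$ is the level of $j$, and its indices up to $j$ are $j-k$ with $0\le k\le b-1$. Hence:

> In $B_q\setminus F_j$ the reachable leaves of minimum depth are exactly $z_{j-k}$, $0\le k\le b-1$. $\quad(3)$

**Example.** For $q=2$ the indices $1,2,3,4$ have $(a,b)=(1,1),(1,2),(2,1),(2,2)$, the diamond counts are $2A,4A,2A,4A$, and $m_1,\dots,m_4=4A+5,\,4,\,4A+2,\,1$. The depths are $0+4A+(4A+5)$, $1+8A+4$, $2+4A+(4A+2)$, $3+8A+1$, that is, $8A+5,\,8A+5,\,8A+4,\,8A+4$. If $p_2p_3$ fails, $z_1$ and $z_2$ tie, and $z_2$ has $2A=240$ more diamonds. If $p_3p_4$ fails, $z_3$ is the unique closest leaf. With no fault, $z_3$ and $z_4$ tie, and $z_4$ is the one with more diamonds.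

## Diamond bias beats fluctuation

Let the leaves of $B_q$ all be adjacent to the vertices of a set $W$. For $v\in W$ let $Y_j(v)$ be the minimum of $\sum_eU_e$ over all shortest $p_1\to z_j$ paths in $B_q$ extended by the edge $z_jv$. Such a path is determined by the side chosen in each diamond of branch $j$, and the choices are made separately, so
$$Y_j(v)=\sum_{i<j}U_{p_ip_{i+1}}+\sum_{\text{diamonds of branch }j}D+\sum_{\text{plain edges of branch }j}U_e+U_{z_jv}, \tag{4}$$
where each $D$ is distributed as $\min(U_1+U_2,U_3+U_4)$ with independent uniform $U_1,\dots,U_4$ on $[-1,1]$.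

**Lemma 3 (one diamond).** $\mathbb ED=-\mu$ with $\mu>0$ and $\mu^2\ge\frac{10}{81}$, and $\mathrm{Var}(D)\le\frac43$.

*Proof.* Let $X=U_1+U_2$ and $X'=U_3+U_4$. Then $D=\frac12(X+X'-|X-X'|)$. Since $X,X'$ have mean $0$, $\mathbb ED=-\mu$ with $\mu=\frac12\mathbb E|T|$, where $T=X-X'$ is distributed, by symmetry of the uniform law, as a sum of four independent uniforms on $[-1,1]$. From $\mathbb EU^2=\frac13$ and $\mathbb EU^4=\frac15$,
$$\mathbb ET^2=\tfrac43,\qquad \mathbb ET^4=4\cdot\tfrac15+3\cdot(4\cdot3)\cdot\tfrac19=\tfrac{24}5 .$$
To bound the first moment from below we use Hölder's inequality on $|T|^2=|T|^{2/3}|T|^{4/3}$ with exponents $\frac32$ and $3$: $\mathbb ET^2\le(\mathbb E|T|)^{2/3}(\mathbb ET^4)^{1/3}$. Hence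
$$(\mathbb E|T|)^2\ge\frac{(4/3)^3}{24/5}=\frac{40}{81},\qquad\mu^2\ge\frac{10}{81}.$$
Finally $\mathrm{Var}(D)\le\mathbb E[D^2]\le\mathbb E[X^2+X'^2]=\frac23+\frac23=\frac43$. $\blacksquare$

**Lemma 4 (the newest leaf wins).** For every $j=(a-1)q+b$ and every $v\in W$,
$$\Pr\big[Y_j(v)<Y_{j-k}(v)\ \text{for all }1\le k\le b-1\big]\ge\tfrac12 .$$

*Proof.* Let $\Delta_k=Y_j(v)-Y_{j-k}(v)$ for $1\le k\le b-1$. We must bound the probability that some $\Delta_k\ge0$.

**Mean.** The indices $j$ and $j-k$ have the same level, and their $b$-values are $b$ and $b-k$. In (4) only diamonds have nonzero mean, so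
$$\mathbb E\Delta_k=-\mu(t_b-t_{b-k})=-\mu Aqk .$$

**Variance.** The edges $p_ip_{i+1}$ with $i<j-k$ cancel in $\Delta_k$. What remains is a signed sum of independent variables: $k$ main-path edges, the two branches, and the two last edges. For any index $j$, a branch with its last edge has $Aqb$ diamonds and $m_j+1$ plain edges. Since $(R-j)+(q-a)+2\le R+q$, its variance is at most
$$\tfrac43Aqb+\tfrac13(m_j+1)\le\tfrac43Aqb+\tfrac23Aq(q-b)+\tfrac13(R+q)\le\tfrac43AR+\tfrac23R .$$
With $k\le q\le R$ this gives
$$\mathrm{Var}\,\Delta_k\le\tfrac R3+2\big(\tfrac43AR+\tfrac23R\big)=\tfrac83AR+\tfrac53R\le\tfrac{13}3AR .$$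

**Union bound.** The gap to the $k$-th competitor grows linearly in $k$, so Chebyshev's inequality gives summable terms. Using $R=q^2$ and $\sum_{k\ge1}k^{-2}=\pi^2/6$,
$$\Pr[\exists k:\Delta_k\ge0]\le\sum_{k\ge1}\frac{\frac{13}3AR}{\mu^2A^2q^2k^2}=\sum_{k\ge1}\frac{13}{3\mu^2Ak^2}\le\frac{13\pi^2}{18\mu^2A}\le\frac{5.85\,\pi^2}{A}<\frac{57.8}{120}<\frac12 ,$$
where $\frac{13}{18}\cdot\frac{81}{10}=5.85$. $\blacksquare$

## Proof of Theorem 1: the $q^3$-chain of $B_q$

**Step 1: the core.** We chain the gadgets, which uses the second fault. Let $d=q^3$ and let $K_q$ be the $d$-chain of $B_q$, with copies $B^{(1)},\dots,B^{(d)}$ and $\kappa=q$. By Lemma 2(b),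
$$|V(K_q)|\le qd^2+362\,dq^4=363\,q^7,$$
and $K_q$ has $dR=q^5$ leaves.

**Step 2: faults.** We attach to each leaf a fault set of at most two edges that singles out its group. For the $j$-th leaf $z=z^{(i)}_j$ of $B^{(i)}$, let $F_z$ consist of $x_ix_{i+1}$ (if $i<d$) and the edge $p_jp_{j+1}$ of $B^{(i)}$ (if $j<R$). By (3) and Lemma 2(c):

> The reachable leaves of minimum depth in $K_q\setminus F_z$ are exactly $z^{(i)}_{j-k}$, $0\le k\le b-1$, and all shortest paths to them share the unique path from $x_1$ to the root of $B^{(i)}$. $\quad(5)$

**Step 3: the graph.** Let $n\ge726\sigma$ and $q=\lfloor(n/(726\sigma))^{1/7}\rfloor\ge1$. Form the hub graph $G$ with $\sigma$ copies of $K_q$, on at most $363\sigma q^7\le n/2$ vertices in total, and with $W$ the remaining vertices, so $|W|\ge n/2$. Let $S$ be the set of the $\sigma$ roots.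

**Step 4: each leaf–hub edge is likely to be used.** Fix a copy with root $s$, a leaf $z=z^{(i)}_j$ of it, and $v\in W$. By Lemma 1 and (5), the shortest $s\to v$ paths in $G\setminus F_z$ are: a common prefix up to the root of $B^{(i)}$, then a shortest path in $B^{(i)}$ to some $z^{(i)}_{j-k}$ with $0\le k\le b-1$, then the edge to $v$. All have the same number of edges, so the cheapest is the one with the smallest total perturbation. Up to the common prefix and the factor $n^2$, the best path through $z^{(i)}_{j-k}$ has perturbation $Y_{j-k}(v)$. Let $\mathcal E_{z,v}$ be the event of Lemma 4 for $B^{(i)}$, $j$, $v$. If it occurs, $\pi(s,v\mid F_z)$ goes through $z$ and contains $zv$, so $zv\in H^2_\pi$. By Lemma 4, $\Pr[zv\in H^2_\pi]\ge\frac12$.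

**Step 5: counting.** The edges $zv$ are distinct for distinct pairs. There are $\sigma q^5$ leaves, and $\lfloor x\rfloor\ge x/2$ for $x\ge1$, so
$$\mathbb E|E(H^2_\pi)|\ge\frac12\cdot\sigma q^5\cdot\frac n2\ge\frac{\sigma n}4\cdot\frac1{32}\Big(\frac n{726\sigma}\Big)^{5/7}=c'\,n^{12/7}\sigma^{2/7}.$$

**Step 6: large $\sigma$.** It remains to treat $n\ge726$ with $n/726<\sigma\le n$. Use the construction with $\sigma_0=\lfloor n/726\rfloor\ge1$ roots, for which $n\ge726\sigma_0$, and enlarge $S$ by arbitrary vertices to size $\sigma$. The overlay can only grow. As $\sigma_0\ge n/1452$, its expected size is at least $c'n^{12/7}\sigma_0^{2/7}\ge c\,n^2\ge c\,n^{12/7}\sigma^{2/7}$.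

This proves the inequality of Theorem 1 with $n_0=726$. The equality of the two forms is $\frac{12}7=\frac53+\frac1{21}$ and $\frac27=\frac13-\frac1{21}$. For $\sigma=1$ the ratio to $n^{5/3}$ is at least $c\,n^{1/21}\to\infty$, and whenever $\sigma=o(n)$ the factor $(n/\sigma)^{1/21}$ tends to infinity. So no constant $C$ satisfies (1). $\blacksquare$

## Proof of Theorem 2: iterated chains and concentration

**Step 1: the core for $f$ faults.** Each further fault pays for one more chaining. Let $d=q^3$, $K_1=B_q$, $\kappa_1=q$, and for $k\ge2$ let $K_k$ be the $d$-chain of $K_{k-1}$, formed with width $\kappa_{k-1}$. By Lemma 2(a), $K_k$ has width $\kappa_k=d\kappa_{k-1}$, so $\kappa_k=d^{k-1}q$. In particular $K_2=K_q$. The core $K_f$ has $d^{f-1}R=q^{3f-1}$ leaves and contains $d^{f-1}$ innermost copies of $B_q$.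

**Step 2: size.** By Lemma 2(b), $|V(K_k)|\le\kappa_{k-1}d^2+d|V(K_{k-1})|=d^kq+d\,|V(K_{k-1})|$. Unrolling from $k=f$ down to $k=2$, each of the $f-1$ rounds contributes $d^{f-k}\cdot d^kq=d^fq$, so
$$|V(K_f)|\le(f-1)d^fq+362\,d^{f-1}q^4=C_f\,q^{3f+1},\qquad C_f=f+361 .$$

**Step 3: faults.** For a leaf $z$ of $K_1=B_q$ with index $j$ take $F_z=F_j$. For a leaf $z$ of $K_k$ lying in the $i$-th copy of $K_{k-1}$, let $F_z$ be its fault set inside that copy, plus $x_ix_{i+1}$ if $i<d$. Then $|F_z|\le k$, and by Lemma 2(c) and induction all faults are bridges of $K_k$. Starting from (3) and applying Lemma 2(c) at every round, we get: the reachable leaves of minimum depth in $K_f\setminus F_z$ are exactly the leaves in the same innermost copy of $B_q$ as $z$, of the same level as $z$, and with index at most that of $z$; and all shortest paths to them share the unique path from the root of $K_f$ to the root of that copy.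

**Step 4: expectation.** Let $n\ge2C_f\sigma$ and $q=\lfloor(n/(2C_f\sigma))^{1/(3f+1)}\rfloor\ge1$. Form the hub graph with $\sigma$ copies of $K_f$, on at most $n/2$ vertices in total, and with $W$ the remaining $|W|\ge n/2$ vertices; $S$ is the set of roots. Lemma 1 holds for any core, so Step 4 of the previous proof applies with the statement of Step 3 in place of (5). It gives $\Pr[\mathcal E_{z,v}]\ge\frac12$, and $\mathcal E_{z,v}$ implies $zv\in H^f_\pi$. Since $\frac{3f-1}{3f+1}=1-\frac2{3f+1}$ and $q\ge\frac12(n/(2C_f\sigma))^{1/(3f+1)}$,
$$\mathbb E|E(H^f_\pi)|\ge\tfrac14\,\sigma n\,q^{3f-1}\ge c_f\,\sigma n\Big(\frac n\sigma\Big)^{\frac{3f-1}{3f+1}}=c_f\,n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}} .$$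
If $n\ge2C_f$ and $\sigma>n/(2C_f)$, use $\sigma_0=\lfloor n/(2C_f)\rfloor\ge n/(4C_f)$ roots and enlarge $S$ arbitrarily to size $\sigma$. The expected size is then at least a constant, depending on $f$, times $n^2$, and $n^2\ge n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}$. So the first claim holds with $n_f=2C_f$, after decreasing $c_f$.

**Step 5: concentration.** Let $\sigma\le n/(2C_f)$, which follows from $\sigma\le c_fn$ once $c_f\le1/(2C_f)$. We show that the count is large with overwhelming probability, because it splits into many independent blocks. Recall Hoeffding's inequality: for independent $X_1,\dots,X_m\in[0,M]$ with sum $X$ and $t>0$, $\Pr[X\le\mathbb EX-t]\le\exp(-2t^2/(mM^2))$.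

Let $X=\sum_{z,v}\mathbf 1[\mathcal E_{z,v}]\le|E(H^f_\pi)|$. The event $\mathcal E_{z,v}$ is a comparison of the quantities (4), so it depends only on the perturbations of the edges of the innermost copy of $B_q$ containing $z$ and of the edges from leaves of that copy to $W$; the common prefix plays no role. These edge sets are disjoint for different innermost copies. Hence $X=\sum_{c=1}^mX_c$ with $m=\sigma d^{f-1}$ independent terms, one per innermost copy, with $0\le X_c\le M:=R|W|$ and $\mathbb EX\ge mM/2$. Hoeffding's inequality with $t=\mathbb EX-mM/4\ge mM/4$ gives
$$\Pr[X\le mM/4]\le\exp\Big(-\frac{2(mM/4)^2}{mM^2}\Big)=e^{-m/8}=\exp(-\sigma d^{f-1}/8).$$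
Moreover $mM/4=\frac14\sigma q^{3f-1}|W|\ge\frac18\sigma n\,q^{3f-1}$, which is at least $c_fn^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}$ after decreasing $c_f$. Finally, $\frac y2\le\lfloor y\rfloor\le y$ with $y=(n/(2C_f\sigma))^{1/(3f+1)}\ge1$ shows $d=q^3=\Theta_f\big((n/\sigma)^{3/(3f+1)}\big)$. $\blacksquare$

## Resampling, symmetric perturbations, and the role of the tiebreaking

**Resampling.** For $f=2$ and $\sigma=1$ the failure probability in Theorem 2 is $e^{-d/8}=e^{-\Omega(n^{3/7})}$. If the perturbations are drawn $N$ times and the smallest overlay is kept, the union bound shows that all $N$ overlays have at least $c_2n^{12/7}$ edges except with probability $Ne^{-\Omega(n^{3/7})}$. So drawing polynomially many times and keeping the best outcome does not help, except with exponentially small probability.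

**Symmetric perturbations.** In the whole argument each edge is traversed in one direction only, and the only property used is that the $U_e$ are i.i.d. uniform on $[-1,1]$. With $r_{vu}=r_{uv}$ this is equally true, so the proof applies verbatim and does not rely on antisymmetry.

**The graphs are not to blame.** By (ii), the very graphs of Theorem 1 admit $2$-FT $S\times V$ preservers with $O(n^{5/3}|S|^{1/3})$ edges. The loss is due to the tiebreaking itself.
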